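\title{Einstein metrics on conformal products:\\ the adapted Weyl connection is closed}

\begin{abstract}
A conformal product structure on a Riemannian manifold $(M^n,g)$ is an orthogonal splitting $TM=T_1\oplus T_2$ that is parallel for a Weyl connection $D$. We prove that if $g$ is Einstein and both distributions have rank at least two, then $D$ is closed, so that $g$ is locally conformal to a Riemannian product. It suffices that the Ricci tensor be block diagonal with each block a multiple of the metric. The rank condition is sharp, and the vanishing of the mixed Ricci tensor alone is not enough. For $n\ge5$ we deduce a local classification of these Einstein metrics. The proof reduces a non-closed example to an overdetermined first-order system in two variables with rational coefficients, and shows that this system is inconsistent by analytic continuation in the parameter that measures non-closedness.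
\end{abstract}

\section{Conformal products and the question}\label{sec:intro}

Let $(M^n,g)$ be a Riemannian manifold with Levi-Civita connection $\nabla$. A \emph{Weyl connection} is a torsion-free connection $D$ on $TM$ that preserves the conformal class $[g]$, that is, $Dg=-2\theta\otimes g$ for a $1$-form $\theta$, the \emph{Lee form} of $D$ with respect to $g$. As for the Levi-Civita connection, $D$ is determined by $g$ and $\theta$:
\begin{equation}\label{eq:weyl}
D_XY=\nabla_XY+\theta(X)Y+\theta(Y)X-g(X,Y)\theta^\sharp .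
\end{equation}
If $\hat g=e^{2f}g$, then $D\hat g=-2(\theta-df)\otimes\hat g$. Thus the Lee form depends on the metric chosen in the class, while the \emph{Faraday form} $d\theta$ depends only on $D$. The connection $D$ is called \emph{closed} if $d\theta=0$. By the Poincar\'e lemma, $D$ is closed if and only if near every point it is the Levi-Civita connection of some metric in $[g]$.

A \emph{conformal product structure} on $(M,g)$ is a Weyl connection $D$ together with an orthogonal splitting
\[
TM=T_1\oplus T_2,\qquad p=\operatorname{rank}T_1\ge1,\quad q=\operatorname{rank}T_2\ge1,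
\]
that is preserved by $D$. It is the conformal analogue of a Riemannian product structure, which is the case $D=\nabla$. Locally (Lemma~\ref{lem:local}) it amounts to a metric
\[
g=e^{2u}g_1+e^{2v}g_2\quad\text{on } M_1\times M_2,
\]
where $g_1,g_2$ are metrics on the factors and $u,v$ are arbitrary functions on the product. The Faraday form is the mixed second derivative of $v-u$. It vanishes exactly when $v-u$ is a function on $M_1$ plus a function on $M_2$, that is, when $g$ is conformal to a Riemannian product of the two factors. So $d\theta$ measures how far a conformal product is from a rescaled Riemannian product.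

Let $S$ be the orthogonal involution with $S|_{T_1}=\operatorname{Id}$ and $S|_{T_2}=-\operatorname{Id}$, let $W$ be the Weyl tensor of $g$, and put $\mathcal K_W(X)=\sum_iW_{X,e_i}(Se_i)$ for a local orthonormal frame $\{e_i\}$. Two facts are known. First, whenever $p,q\ge2$, with no assumption on the Ricci tensor,
\begin{equation}\label{eq:known}
(d\theta)^\sharp=\frac{n-2}{4(p-1)(q-1)}\,[\mathcal K_W,S],
\end{equation}
so $D$ is closed if and only if $[\mathcal K_W,S]=0$. Second, in dimension four with $p=q=2$ the Einstein condition forces $d\theta=0$. The following question, posed in \cite{Lee}, remains for $n\ge5$.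

\begin{quote}
\emph{Let $(M^n,g)$ be Einstein and carry a conformal product structure with $p,q\ge2$. Can $[\mathcal K_W,S]\ne0$, equivalently $d\theta\ne0$, occur?}
\end{quote}

Formula \eqref{eq:known} does not decide the question by itself: the Einstein condition prescribes the Ricci part of the curvature, and \eqref{eq:known} involves only the Weyl part. The simplest cases point in both directions. If $v=0$, the mixed part of the Ricci tensor equals $(p-1)\,d\theta$ (Lemma~\ref{lem:ricci}), so an Einstein metric of this form is closed as soon as $p\ge2$; and if $p,q\ge 2$ and $W=0$, then $d\theta=0$ by \eqref{eq:known}. On the other hand, Euclidean space carries non-closed structures with $p=1$, and for $p,q\ge2$ the mixed Einstein equations alone have non-closed solutions. The natural guess is that the mixed equations leave a small family of non-closed candidates and that the two diagonal blocks of the Einstein equation, which carry no trace-free information on a factor of dimension one, remove them when $p,q\ge2$. This is what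 happens.

\begin{theorem}\label{thm:einstein}
If $(M^n,g)$ is Einstein and carries a conformal product structure with $p,q\ge2$, then $d\theta=0$; equivalently, $[\mathcal K_W,S]=0$. This holds for every $n\ge4$, in particular for $n\ge5$.
\end{theorem}

Theorem~\ref{thm:einstein} follows from the next result, applied with $\mu_1=\mu_2$ constant, and from \eqref{eq:known}, whose constant is nonzero. Neither \eqref{eq:known} nor the four-dimensional result is used otherwise.

\begin{theorem}\label{thm:main}
Let $(M^n,g)$ carry a conformal product structure with $p,q\ge2$, and suppose that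
\begin{equation}\label{eq:H}
\operatorname{Ric}(T_1,T_2)=0,\qquad \operatorname{Ric}|_{T_1}=\mu_1\,g|_{T_1},\qquad \operatorname{Ric}|_{T_2}=\mu_2\,g|_{T_2}
\end{equation}
for some functions $\mu_1,\mu_2$. Then $d\theta=0$.
\end{theorem}

The proof uses only that $g|_{T_1}$ and $g|_{T_2}$ are nondegenerate, never that they are positive. It therefore also covers pseudo-Riemannian metrics with an orthogonal nondegenerate splitting.

\begin{proposition}\label{prop:sharp}
\emph{(a)} For $p=1$ and every $q\ge2$ there are flat metrics carrying a conformal product structure with $d\theta\ne0$.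

\emph{(b)} For $p,q\ge2$, the condition $\operatorname{Ric}(T_1,T_2)=0$ alone does not imply $d\theta=0$.
\end{proposition}

Once $D$ is known to be closed, the Einstein equation can be separated. Below, $\operatorname{Ric}_1,\operatorname{Hess}_1$ and $\operatorname{Ric}_2,\operatorname{Hess}_2$ refer to $g_1$ and $g_2$.

\begin{theorem}\label{thm:class}
Let $n\ge5$ and $p,q\ge2$. The Einstein metrics with a conformal product structure are, locally, exactly the metrics $g=\rho^{-2}(g_1+g_2)$ on $M_1^p\times M_2^q$, with $D$ the Levi-Civita connection of $g_1+g_2$, of one of the following types.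
\begin{enumerate}
\item Up to exchanging the factors, $\rho>0$ is a function on $M_1$, possibly constant, and for a constant $c$
\[
\operatorname{Ric}_2=c\,g_2,\qquad (n-2)\operatorname{Hess}_1\rho+\rho\operatorname{Ric}_1=c\,\rho\,g_1 .
\]
\item $\rho=\rho_1+\rho_2>0$ with $\rho_1$ on $M_1$ and $\rho_2$ on $M_2$, both nonconstant, and for constants $K,E$
\begin{gather*}
\operatorname{Ric}_1=(p-1)Kg_1,\qquad \operatorname{Hess}_1\rho_1=(-K\rho_1+E)g_1,\\
\operatorname{Ric}_2=-(q-1)Kg_2,\qquad \operatorname{Hess}_2\rho_2=(K\rho_2+E)g_2 .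
\end{gather*}
\end{enumerate}
\end{theorem}

For instance, with flat factors, $\rho=w^1$ (a linear coordinate on $M_1$) gives hyperbolic space, of type~1 with $c=0$, and $\rho=\frac12(1+|w_1|^2+|w_2|^2)$ gives the round sphere, of type~2 with $K=0$ and $E=1$.

The proof of Theorem~\ref{thm:main} is local and by contradiction. Section~\ref{sec:local} computes the Ricci tensor. Section~\ref{sec:examples} proves Proposition~\ref{prop:sharp} and shows on the examples of part (b) how a diagonal block of \eqref{eq:H} is used without knowing $g_1$ or $g_2$. Sections~\ref{sec:reduction} and~\ref{sec:system} reduce a non-closed solution to a first-order system for a function $t$, which measures $d\theta$, and one auxiliary function $z_1$, both depending on two variables. The map $(t,z_1)$ has rank $0$, $2$ or $1$, and these cases are excluded in Sections~\ref{sec:system}, \ref{sec:jacobian} and~\ref{sec:continuation}. Section~\ref{sec:class} proves Theorem~\ref{thm:class}.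

\section{Local form and Ricci tensor}\label{sec:local}

Everything is smooth and local. We put
\[
r=p-1,\qquad s=q-1,\qquad N=n-2=r+s .
\]
We work on products $M_1\times M_2$ of coordinate boxes (products of open intervals) with coordinates $w_1=(w^i)$ and $w_2=(w^a)$. Indices $i,j,k$ refer to $M_1$, indices $a,b$ to $M_2$, Greek indices to both, and subscripts on functions are partial derivatives. For a function $f$ on the product, $d_1f$ and $\operatorname{Hess}_1f$ are the differential and the $g_1$-Hessian of $f(\cdot,w_2)$ at fixed $w_2$. For $1$-forms, $\phi\cdot\psi=\frac12(\phi\otimes\psi+\psi\otimes\phi)$ and $\phi^2=\phi\cdot\phi$. For symmetric bilinear forms on $T_1$ we write $h\equiv h'\pmod{g_1}$ if $h-h'=\lambda g_1$ for some function $\lambda$.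

\begin{lemma}\label{lem:local}
A conformal product structure is locally given by
\begin{equation}\label{eq:local}
g=e^{2u}g_1+e^{2v}g_2,\qquad T_1=TM_1,\quad T_2=TM_2,\qquad \theta=-d_1v-d_2u,
\end{equation}
with metrics $g_1$ on $M_1$, $g_2$ on $M_2$ and functions $u,v$ on $M_1\times M_2$. Conversely, for any such $g_1,g_2,u,v$, the data \eqref{eq:local} define a conformal product structure. With $\varphi=v-u$, the only nonzero components of the Faraday form are $d\theta(\partial_i,\partial_a)=\varphi_{ia}$.
\end{lemma}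

\begin{proof}
For sections $X,Y$ of $T_1$ we have $[X,Y]=D_XY-D_YX\in T_1$, and likewise for $T_2$. By the Frobenius theorem there are $p$ independent functions $w^i$ constant on the leaves of $T_2$ and $q$ independent functions $w^a$ constant on the leaves of $T_1$; together they form coordinates with $T_1=\langle\partial_i\rangle$ and $T_2=\langle\partial_a\rangle$. The field $D_{\partial_i}\partial_a=D_{\partial_a}\partial_i$ lies in $T_1\cap T_2$, so it vanishes, and therefore
\[
\partial_ag_{ij}=(D_{\partial_a}g)_{ij}=-2\theta_ag_{ij},\qquad \partial_ig_{ab}=-2\theta_ig_{ab}.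
\]
Fix $w_2^0\in M_2$ and set $(g_1)_{ij}(w_1)=g_{ij}(w_1,w_2^0)$. Along the segment from $w_2^0$ to $w_2$, the first equation says that the derivative of the matrix $(g_{ij})$ is a scalar multiple of the matrix. Hence $g_{ij}(w_1,w_2)=\lambda\,(g_1)_{ij}(w_1)$ with $\lambda>0$, and $\lambda=\frac1p(g_1)^{ij}g_{ij}$ is smooth. With $\lambda=e^{2u}$ we get $\theta_a=-u_a$. The same argument for $(g_{ab})$ gives $g_2$, $v$ and $\theta_i=-v_i$.

Conversely, define $D$ by \eqref{eq:weyl}. The Koszul formula gives $g(\nabla_{\partial_i}\partial_j,\partial_a)=-\frac12\partial_ag_{ij}=-u_ag_{ij}$ and $g(\nabla_{\partial_a}\partial_i,\partial_b)=\frac12\partial_ig_{ab}=v_ig_{ab}$. Hence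
\[
g(D_{\partial_i}\partial_j,\partial_a)=-(u_a+\theta_a)g_{ij}=0,\qquad g(D_{\partial_a}\partial_i,\partial_b)=(v_i+\theta_i)g_{ab}=0,
\]
so $D$ preserves $T_1$, and then also its orthogonal complement $T_2$. Finally, $d\theta(\partial_i,\partial_j)=-v_{ji}+v_{ij}=0$, likewise $d\theta(\partial_a,\partial_b)=0$, and $d\theta(\partial_i,\partial_a)=\partial_i\theta_a-\partial_a\theta_i=-u_{ia}+v_{ia}$.
\end{proof}

We shall use two standard formulas. In coordinates, the Ricci tensor is
\[
R_{\mu\nu}=\partial_\lambda\Gamma^\lambda_{\mu\nu}-\partial_\nu\Gamma^\lambda_{\lambda\mu}+\Gamma^\lambda_{\lambda\sigma}\Gamma^\sigma_{\mu\nu}-\Gamma^\lambda_{\mu\sigma}\Gamma^\sigma_{\nu\lambda},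
\]
and if $g=\rho^{-2}\hat g$ in dimension $n$, then, with $\Delta=\operatorname{tr}\operatorname{Hess}$,
\begin{equation}\label{eq:conformal}
\operatorname{Ric}_g=\operatorname{Ric}_{\hat g}+N\rho^{-1}\operatorname{Hess}_{\hat g}\rho+\big(\rho^{-1}\Delta_{\hat g}\rho-(n-1)\rho^{-2}|d\rho|^2_{\hat g}\big)\hat g .
\end{equation}

\begin{lemma}\label{lem:ricci}
For $g$ as in \eqref{eq:local},
\begin{align}
\operatorname{Ric}(\partial_i,\partial_a)&=-(r\,u_{ia}+s\,v_{ia})+N\,v_iu_a,\label{eq:mixed}\\
\operatorname{Ric}|_{T_1}&\equiv\operatorname{Ric}_1-(p-2)\big(\operatorname{Hess}_1u-(d_1u)^2\big)\label{eq:block}\\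
&\qquad-q\big(\operatorname{Hess}_1v+(d_1v)^2-2\,d_1u\cdot d_1v\big)\pmod{g_1}.\notag
\end{align}
\end{lemma}

\begin{proof}
Write $g=\rho^{-2}\hat g$ with $\rho=e^{-u}$ and $\hat g=g_1+e^{2\varphi}g_2$. Since $g_1$ does not depend on $w_2$, the Christoffel symbols of $\hat g$ satisfy
\[
\Gamma^a_{ij}=0,\qquad \Gamma^j_{ia}=0,\qquad \Gamma^k_{ij}=\Gamma^k_{ij}(g_1),\qquad \Gamma^b_{ia}=\varphi_i\delta^b_a,
\]
so $\Gamma^\lambda_{\lambda i}=\Gamma^k_{ki}+q\varphi_i$ and $\Gamma^\lambda_{\lambda a}=\Gamma^b_{ba}$. In $R_{ij}$, the terms not already present in $\operatorname{Ric}_1$ are $-q\varphi_{ij}$, $q\varphi_k\Gamma^k_{ij}$ and $-\Gamma^b_{ia}\Gamma^a_{jb}=-q\varphi_i\varphi_j$. In $R_{ia}$ the four terms are $\varphi_{ia}$, $-q\varphi_{ia}$, $\varphi_i\Gamma^b_{ba}$ and $-\varphi_i\Gamma^b_{ab}$. Thus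
\[
\operatorname{Ric}_{\hat g}|_{T_1}=\operatorname{Ric}_1-q\big(\operatorname{Hess}_1\varphi+(d_1\varphi)^2\big),\qquad \operatorname{Ric}_{\hat g}(\partial_i,\partial_a)=-s\,\varphi_{ia}.
\]
Moreover $\operatorname{Hess}_{\hat g}\rho|_{T_1}=\operatorname{Hess}_1\rho=\rho\,\big(-\operatorname{Hess}_1u+(d_1u)^2\big)$, and
\[
\operatorname{Hess}_{\hat g}\rho(\partial_i,\partial_a)=\rho_{ia}-\varphi_i\rho_a=\rho\,(-u_{ia}+u_iu_a+\varphi_iu_a)=\rho\,(-u_{ia}+v_iu_a).
\]
By \eqref{eq:conformal}, $\operatorname{Ric}(\partial_i,\partial_a)=-s(v_{ia}-u_{ia})-Nu_{ia}+Nv_iu_a$, which is \eqref{eq:mixed}. On $T_1$, substituting $\varphi=v-u$ and using $N-q=p-2$ gives \eqref{eq:block}.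
\end{proof}

\paragraph{Exchange symmetry.} The form \eqref{eq:local} and the hypothesis \eqref{eq:H} are invariant under $(M_1,g_1,u,p)\leftrightarrow(M_2,g_2,v,q)$. Every consequence of \eqref{eq:H} therefore has a counterpart obtained by this exchange, under which $r\leftrightarrow s$, $\varphi\mapsto-\varphi$, and $v_iu_a$ is unchanged.

\section{The sharpness examples and a model case}\label{sec:examples}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
(a) Let $\kappa$ be a function of one variable with $\kappa'$ nowhere zero. On the open set of $(\sigma,w)\in\mathbb R\times\mathbb R^q$ with $\kappa(\sigma)w^1<1$ let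
\[
g=\big(1-\kappa(\sigma)w^1\big)^2d\sigma^2+|dw|^2 .
\]
This is the product of flat $\mathbb R^{q-1}$ with a surface metric $f^2d\sigma^2+(dw^1)^2$, whose curvature $-f^{-1}\partial^2_{w^1}f$ vanishes because $f=1-\kappa w^1$ is affine in $w^1$. So $g$ is flat. It has the form \eqref{eq:local} with $p=1$, $u=\log(1-\kappa w^1)$, $v=0$, and
\[
d\theta(\partial_\sigma,\partial_{w^1})=-u_{\sigma w^1}=\partial_\sigma\frac{\kappa}{1-\kappa w^1}=\frac{\kappa'}{(1-\kappa w^1)^2}\ne0 .
\]

(b) Let $g_1,g_2$ be arbitrary, let $\xi$ on $M_1$ and $\eta$ on $M_2$ have nowhere vanishing differentials, and put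
\begin{equation}\label{eq:model}
u=U(\xi,\eta)=\eta\,e^{N\xi/r},\qquad v=V(\xi,\eta)=\xi .
\end{equation}
Then $rU_{\xi\eta}=NU_\eta$ and $V_{\xi\eta}=0$, so \eqref{eq:mixed} gives $\operatorname{Ric}(\partial_i,\partial_a)=(-rU_{\xi\eta}+NU_\eta)\xi_i\eta_a=0$, while $d\theta(\partial_i,\partial_a)=-U_{\xi\eta}\,\xi_i\eta_a$ and $U_{\xi\eta}\neq0$.
\end{proof}

By the Frenet formulas, the metric in (a) is the Euclidean metric in normal coordinates along a plane curve with arc length $\sigma$ and curvature $\kappa$; the leaves of $T_2$ are the hyperplanes normal to the curve.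

In \eqref{eq:model} the metrics $g_1$ and $g_2$ are free, and one may hope to choose them so that the remaining equations of \eqref{eq:H} hold. The difficulty in ruling this out is that \eqref{eq:block} contains $\operatorname{Ric}_1$ and $\operatorname{Hess}_1$, about which nothing is known. The next lemma removes both, using only that they do not depend on the point of $M_2$.

\begin{lemma}\label{lem:block}
Let $p\ge2$. Let $u=U(\xi,\eta)$ and $v=V(\xi,\eta)$, where $\xi$ is a coordinate on $M_1$ and $\eta$ is a coordinate on $M_2$, and suppose that $\operatorname{Ric}|_{T_1}=\mu_1g|_{T_1}$. Put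
\[
A=(p-2)U_\xi+qV_\xi,\qquad B=(p-2)(U_\xi^2-U_{\xi\xi})-q(V_{\xi\xi}+V_\xi^2-2U_\xi V_\xi).
\]
\emph{(i)} At every point where $A_\eta=0$, also $B_\eta=0$.

\emph{(ii)} If $A_\eta$ vanishes nowhere, then $B_\eta/A_\eta$ does not depend on $\eta$.
\end{lemma}

\begin{proof}
Since $\operatorname{Hess}_1u=U_\xi\operatorname{Hess}_1\xi+U_{\xi\xi}\,d\xi^2$, and likewise for $v$, formula \eqref{eq:block} gives
\[
\operatorname{Ric}_1-A\operatorname{Hess}_1\xi+B\,d\xi^2\equiv0\pmod{g_1}.
\]
Differentiating in $\eta$ at a fixed point of $M_1$ removes $\operatorname{Ric}_1$: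
\[
A_\eta\operatorname{Hess}_1\xi-B_\eta\,d\xi^2\equiv0\pmod{g_1}.
\]
The form $d\xi^2$ has rank $1$, while a multiple of $g_1$ has rank $0$ or $p\ge2$; so $\lambda\,d\xi^2\equiv0\pmod{g_1}$ forces $\lambda=0$. This gives (i). For (ii), put $C=B_\eta/A_\eta$. Then $\operatorname{Hess}_1\xi\equiv C(\xi,\eta)\,d\xi^2$ for every $\eta$, and subtracting this for two values $\eta_0,\eta_1$ removes $\operatorname{Hess}_1\xi$ and gives $C(\xi,\eta_0)=C(\xi,\eta_1)$.
\end{proof}

\begin{example}\label{ex:model}
For the metrics \eqref{eq:model} we have $V_\xi=1$, $V_{\xi\xi}=0$ and $U_{\xi\xi\eta}=\frac NrU_{\xi\eta}$, so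
\[
A_\eta=(p-2)U_{\xi\eta},\qquad B_\eta=\Big((p-2)\big(2U_\xi-\tfrac Nr\big)+2q\Big)U_{\xi\eta},\qquad U_{\xi\eta}\ne0 .
\]
If $p=2$, then $A_\eta=0$ and $B_\eta=2qU_{\xi\eta}\ne0$, contradicting (i). If $p\ge3$, then $B_\eta/A_\eta=2U_\xi-\frac Nr+\frac{2q}{p-2}$ has $\eta$-derivative $2U_{\xi\eta}\ne0$, contradicting (ii). So for no choice of $g_1,g_2,\xi,\eta$ is $\operatorname{Ric}|_{T_1}$ a multiple of $g|_{T_1}$ on an open set.
\end{example}

The example contains the plan of the general proof. The mixed equation forces $u$ and $v$ to depend on two variables only, and each diagonal block then contributes one scalar equation in these variables. In general these equations are not visibly contradictory, and most of the work lies in extracting their integrability conditions.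

\section{Reduction to two variables}\label{sec:reduction}

From now until the end of Section~\ref{sec:continuation} we assume $p,q\ge2$ and \eqref{eq:H}, and we assume, for a contradiction, that $d\theta\ne0$ at some point. We work on a box $M_1\times M_2$ on which $d\theta$ vanishes nowhere. To \emph{shrink} means to pass to a smaller box; a function or form that does not vanish identically vanishes nowhere after shrinking.

\begin{lemma}\label{lem:reduction}
After shrinking, and after replacing $g_1,g_2$ by conformal metrics on the factors, there are coordinates $\xi$ on $M_1$ and $\eta$ on $M_2$ such that $u=U(\xi,\eta)$, $v=V(\xi,\eta)$, the function $P=V_\xi U_\eta$ vanishes nowhere, and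
\begin{equation}\label{eq:UV}
U_{\xi\eta}=xP,\qquad V_{\xi\eta}=yP,\qquad x=1-st,\qquad y=1+rt,
\end{equation}
for a function $t=t(\xi,\eta)$ that takes none of the values $0,1,-1$. Moreover,
\begin{equation}\label{eq:block2}
\partial_\eta\Big[\big(\log|(1+t)P|\big)_\xi-2U_\xi+\frac{2qt}{1+t}V_\xi\Big]=0 ,
\end{equation}
and the counterpart of \eqref{eq:block2} under the exchange $\xi\leftrightarrow\eta$, $U\leftrightarrow V$, $p\leftrightarrow q$, $t\mapsto-t$ holds.
\end{lemma}

\begin{proof}
\emph{The Faraday form has rank one.} The equations $ru_{ia}+sv_{ia}=Nv_iu_a$ from \eqref{eq:mixed} and $v_{ia}-u_{ia}=\varphi_{ia}$ give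
\begin{equation}\label{eq:solve}
u_{ia}=v_iu_a-\tfrac sN\varphi_{ia},\qquad v_{ia}=v_iu_a+\tfrac rN\varphi_{ia}.
\end{equation}
Apply $\partial_j$ to the second equation. The terms $v_{ija}$, $v_{ij}u_a$ and $\varphi_{ija}$ are symmetric in $i,j$, so $v_iu_{ja}=v_ju_{ia}$. Inserting the first equation and dividing by $s\ne0$ gives $v_i\varphi_{ja}=v_j\varphi_{ia}$. Apply $\partial_b$ to the first equation. Symmetry in $a,b$ gives $v_{ib}u_a=v_{ia}u_b$, and inserting the second equation and dividing by $r\neq0$ gives $\varphi_{ib}u_a=\varphi_{ia}u_b$.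

If $d_1v$ vanished identically, the second equation of \eqref{eq:solve} would read $0=\frac rN\varphi_{ia}$, contrary to $d\theta\ne0$. So we may shrink until $d_1v$ vanishes nowhere, and by exchange until $d_2u$ vanishes nowhere. Then $v_i\varphi_{ja}=v_j\varphi_{ia}$ gives $\varphi_{ia}=v_i\psi_a$ for some $\psi_a$, and $\psi_bu_a=\psi_au_b$ shows that $\psi$ is a multiple of $d_2u$. Writing the factor as $Nt$, we obtain a nowhere vanishing function $t$ with
\begin{equation}\label{eq:rankone}
\varphi_{ia}=Nt\,v_iu_a,\qquad u_{ia}=x\,v_iu_a,\qquad v_{ia}=y\,v_iu_a .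
\end{equation}
Under the exchange $t\mapsto-t$ and $x\leftrightarrow y$.

\emph{Two variables.} Fix $w_2^0$ and put $\xi=v(\cdot,w_2^0)$, a function on $M_1$ with $d\xi\ne0$. By \eqref{eq:rankone}, $\partial_a(d_1v)=yu_a\,d_1v$; integrating along segments in $M_2$, we see that $d_1v$ is everywhere a multiple of $d\xi$. In the same way $d_2u$ is a multiple of $d\eta$ for a function $\eta$ on $M_2$ with $d\eta\ne0$. Shrink so that $\xi$ and $\eta$ are the first coordinates on the boxes $M_1$ and $M_2$. Then $v_i=0$ and $u_a=0$ for all the other coordinates $w^i$, $w^a$. For these coordinates $\partial_iv_\xi=\partial_\xi v_i=0$ and $\partial_av_\xi=yv_\xi u_a=0$, so $v_\xi$ is a function of $(\xi,\eta)$. If $V(\xi,\eta)$ is a primitive of it in $\xi$, then $v-V$ is a function on $M_2$, which we absorb into $g_2$. In the same way $u=U(\xi,\eta)$ after a conformal change of $g_1$. Now \eqref{eq:rankone} becomes \eqref{eq:UV}, and $Nt=(V-U)_{\xi\eta}/P$ depends only on $(\xi,\eta)$.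

\emph{The diagonal blocks.} We apply Lemma~\ref{lem:block}. Since
\[
(p-2)x+qy=(r-1)(1-st)+(s+1)(1+rt)=N(1+t),\qquad y-x=Nt,
\]
we get $A_\eta=N(1+t)P$ and
\begin{align*}
B_\eta&=(p-2)\big(2U_\xi xP-(xP)_\xi\big)-q\big((yP)_\xi+2V_\xi yP-2V_\xi xP-2U_\xi yP\big)\\
&=N\big[\,2(1+t)U_\xi P-\big((1+t)P\big)_\xi-2qtV_\xi P\,\big].
\end{align*}
If $t\equiv-1$, then $A_\eta=0$ and $B_\eta=2qNV_\xi P\ne0$, contradicting Lemma~\ref{lem:block}(i). So $1+t$ vanishes nowhere after shrinking, and by exchange the same holds for $1-t$. The bracket in \eqref{eq:block2} is $-B_\eta/A_\eta$, and Lemma~\ref{lem:block}(ii) gives \eqref{eq:block2}.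
\end{proof}

The function $t$ has an invariant meaning: if $\theta_1,\theta_2$ are the components of $\theta$ along $T_1,T_2$, then \eqref{eq:rankone} says $d\theta=Nt\,\theta_1\wedge\theta_2$. The value $t=0$ is the closed case, and Example~\ref{ex:model} has $y=0$, that is, $t=-1/r$.

\section{A first-order system with rational coefficients}\label{sec:system}

The metrics $g_1,g_2$ have disappeared; what remains is a system for $U,V,t$ on a rectangle in the $(\xi,\eta)$-plane. The coordinates $\xi,\eta$ are determined only up to reparametrization, and $U,V$ only up to adding a function of $\xi$, respectively of $\eta$. The vector fields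
\[
X_1=V_\xi^{-1}\partial_\xi,\qquad X_2=U_\eta^{-1}\partial_\eta
\]
are unaffected by these choices, and in this frame $U$ and $V$ drop out of the equations. Indeed, \eqref{eq:UV} says
\begin{equation}\label{eq:logs}
X_1\log|U_\eta|=x,\qquad X_2\log|V_\xi|=y,
\end{equation}
and since $X_1X_2f=V_\xi^{-1}(U_\eta^{-1}f_\eta)_\xi=f_{\xi\eta}/P-xX_2f$, and symmetrically,
\begin{equation}\label{eq:frame}
f_{\xi\eta}/P=X_1X_2f+xX_2f=X_2X_1f+yX_1f\qquad\text{for every } f.
\end{equation}
In \eqref{eq:block2} the second derivatives of $t$ and of $y$ enter together through $\log|(1+t)V_\xi|$. This suggests the unknowns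
\[
z_1=X_1\log|(1-t)U_\eta|,\qquad z_2=X_2\log|(1+t)V_\xi| ,
\]
which by \eqref{eq:logs} encode the first derivatives of $t$:
\begin{equation}\label{eq:dt}
X_1t=(1-t)(x-z_1),\qquad X_2t=(1+t)(z_2-y).
\end{equation}
The exchange acts by $X_1\leftrightarrow X_2$, $z_1\leftrightarrow z_2$ and, on polynomials in $t$, by the substitution $\iota\colon(r,s,t)\mapsto(s,r,-t)$, which swaps $x$ and $y$. Primes denote $d/dt$. With $\delta=r-s$ we have $xy=1+\delta t-rst^2$, and we shall use
\begin{equation}\label{eq:ids}
\begin{gathered}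
p=y+r(1-t),\qquad q=x+s(1+t),\qquad y-x=Nt,\qquad rx+sy=N,\\
x+y=2+\delta t,\qquad rx-sy=(xy)'=\delta-2rst,\qquad 2xy-x-y=t(xy)'.
\end{gathered}
\end{equation}
Define four polynomials in $t$; the second expressions follow from the first two identities in \eqref{eq:ids}:
\begin{align*}
\alpha_1&=2y(1-t)+p(1+t)=y(3-t)+r(1-t^2),\\
\alpha_2&=2x(1+t)+q(1-t)=x(3+t)+s(1-t^2),\\
\beta_1&=2y(1-t)+px(1+3t)=2y(1-t)+xy(1+3t)+rx(1-t)(1+3t),\\
\beta_2&=2x(1+t)+qy(1-3t)=2x(1+t)+xy(1-3t)+sy(1+t)(1-3t).
\end{align*}
The substitution $\iota$ swaps $\alpha_1$ with $\alpha_2$ and $\beta_1$ with $\beta_2$.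

\begin{lemma}\label{lem:system}
$(1-t)X_2z_1=-\alpha_1z_1+\beta_1$ and $(1+t)X_1z_2=-\alpha_2z_2+\beta_2$.
\end{lemma}

\begin{proof}
By exchange it suffices to prove the second equation. Divide \eqref{eq:block2} by $P$ and split $\log|(1+t)P|=\log|(1+t)V_\xi|+\log|U_\eta|$. By \eqref{eq:logs}--\eqref{eq:dt} and $x'=-s$, the four terms are
\begin{align*}
\big(\log|(1+t)V_\xi|\big)_{\xi\eta}/P&=X_1z_2+xz_2,\\
\big(\log|U_\eta|\big)_{\xi\eta}/P&=(xV_\xi)_\eta/P=X_2x+xy=-s(1+t)(z_2-y)+xy,\\
-2U_{\xi\eta}/P&=-2x,\\
2q\Big(\frac t{1+t}V_\xi\Big)_\eta\Big/P&=2q\Big(\frac{X_2t}{(1+t)^2}+\frac{ty}{1+t}\Big)=\frac{2q}{1+t}\big(z_2-(1-t)y\big).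
\end{align*}
Their sum is zero. With $s(1+t)=q-x$, the coefficient of $z_2$ is $2x-q+\frac{2q}{1+t}=\frac{\alpha_2}{1+t}$, and the term free of $z_2$ is $qy-2x-\frac{2qy(1-t)}{1+t}=-\frac{\beta_2}{1+t}$.
\end{proof}

Lemma~\ref{lem:system} determines $X_1X_2t$ and $X_2X_1t$ separately, the first from the block on $T_1$ and the second from the block on $T_2$. By \eqref{eq:frame} either one determines the other, so there is a compatibility condition. It is algebraic.

\begin{lemma}\label{lem:first}
$z_1z_2=Q(t)$, where $Q=xy-2Nt^2=1+\delta t-mt^2$ and $m=rs+2N$. In particular, $t$ is not constant on any open set.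
\end{lemma}

\begin{proof}
Differentiating \eqref{eq:dt} with $x'=-s$, $y'=r$ and using Lemma~\ref{lem:system},
\begin{align*}
X_1X_2t+xX_2t&=(1-t)(x-z_1)\big(z_2-y-r(1+t)\big)-\alpha_2z_2+\beta_2+x(1+t)(z_2-y),\\
-X_2X_1t-yX_1t&=(1+t)(z_2-y)\big(x-z_1+s(1-t)\big)-\alpha_1z_1+\beta_1-y(1-t)(x-z_1).
\end{align*}
By \eqref{eq:frame} the sum of the right-hand sides is zero. In this sum the coefficient of $z_1z_2$ is $-(1-t)-(1+t)=-2$. The coefficient of $z_1$ is $y(3-t)+r(1-t^2)-\alpha_1=0$, and that of $z_2$ is $x(3+t)+s(1-t^2)-\alpha_2=0$. The remaining term is $\beta_1+\beta_2-4xy-(1-t^2)(rx+sy)$. Since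
\[
\beta_1+\beta_2=2(x+y)-2t(y-x)+2xy+(1-3t^2)(rx+sy)+2t(rx-sy),
\]
the identities \eqref{eq:ids} show that it equals $(4+4\delta t-4rst^2)-2xy-4Nt^2=2Q$. This proves $z_1z_2=Q$. If $t$ were constant on an open set, \eqref{eq:dt} would give $z_1=x$ and $z_2=y$ there, hence $2Nt^2=0$, although $t\ne0$.
\end{proof}

The preimage under $t$ of a finite set is closed and, by Lemma~\ref{lem:first}, has empty interior. Hence, after shrinking, $t$ avoids any prescribed finite set. We shrink so that $Q(t)$ vanishes nowhere; then $z_1,z_2$ vanish nowhere and $z_2=Q/z_1$.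

The system is now closed. Applying $X_1$ to $z_1z_2=Q$ and multiplying by $z_1/Q$, we obtain from \eqref{eq:dt} and Lemma~\ref{lem:system}
\begin{equation}\label{eq:X1z1}
X_1z_1=-\gamma z_1^2+\varepsilon z_1,\qquad \gamma=\frac{(1-t^2)Q'+\beta_2}{(1+t)Q},\qquad \varepsilon=\frac{(1-t)xQ'}{Q}+\frac{\alpha_2}{1+t}.
\end{equation}
So all four derivatives $X_1t,X_2t,X_1z_1,X_2z_1$ are rational functions of $(t,z_1)$. Consider the map $\Phi=(t,z_1)$ from the rectangle to the plane. It is not constant on any open set. It remains to exclude that $\Phi$ has rank $2$ somewhere and that it maps into a curve.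

\section{The Jacobian of $(t,z_1)$}\label{sec:jacobian}

Let $J=X_1t\cdot X_2z_1-X_2t\cdot X_1z_1$ be the Jacobian of $\Phi$ in the frame $X_1,X_2$. It is a quadratic polynomial in $z_1$ with coefficients rational in $t$, and it has a symmetric closed form. Put
\begin{gather*}
L_1=(1-t)\big(3+(2r+1)t\big),\qquad L_2=(1+t)\big(3-(2s+1)t\big),\\
F=2Q+(1-t^2)(4Q-tQ')=6+5\delta t-4(m+1)t^2-3\delta t^3+2mt^4 .
\end{gather*}

\begin{lemma}\label{lem:J}
$QJ=2Nt\,z_1\,(L_1z_1+L_2z_2-F)$.
\end{lemma}

\begin{proof}
From $z_1z_2=Q$ we have $X_1z_1/z_1=(Q'/Q)X_1t-X_1z_2/z_2$. Hence, by \eqref{eq:dt} and Lemma~\ref{lem:system},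
\[
\frac{QJ}{z_1}=Q(x-z_1)\Big(\frac{\beta_1}{z_1}-\alpha_1\Big)+Q(z_2-y)\Big(\frac{\beta_2}{z_2}-\alpha_2\Big)-(1-t^2)Q'(x-z_1)(z_2-y).
\]
Expanding with $Q/z_1=z_2$ and $Q/z_2=z_1$ gives $QJ/z_1=Z_1z_1+Z_2z_2+Z_0$, where
\begin{align*}
Z_1&=\alpha_1Q-y\beta_2-(1-t^2)yQ',\qquad Z_2=-\big(\alpha_2Q-x\beta_1+(1-t^2)xQ'\big),\\
Z_0&=-Q\,(\alpha_1x+\beta_1-\alpha_2y-\beta_2)+(1-t^2)Q'(Q+xy).
\end{align*}

\emph{The coefficient $Z_1$.} Insert $Q=xy-2Nt^2$ and $Q'=rx-sy-4Nt$:
\[
Z_1=-2Nt^2\alpha_1+4Nt(1-t^2)y+y\big[x\alpha_1-\beta_2-(1-t^2)(rx-sy)\big].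
\]
With the second expressions for $\alpha_1$ and $\beta_2$, the terms containing $rx$ cancel in the bracket, which becomes
\[
2(1+t)xy-2(1+t)x+2(1+t)sty=2(1+t)\big(y(x+st)-x\big)=2(1+t)(y-x)=2Nt(1+t).
\]
Therefore
\begin{align*}
\frac{Z_1}{2Nt}&=y\big((1+t)(3-2t)-t(3-t)\big)-rt(1-t^2)\\
&=(1-t)\big((3+t)(1+rt)-rt(1+t)\big)=L_1 .
\end{align*}

\emph{The coefficient $Z_2$.} The substitution $\iota$ fixes $Q$ and sends $Q'=\delta-2mt$ to $-Q'$, so it sends $Z_1$ to $-Z_2$. It sends $2NtL_1$ to $-2NtL_2$. Hence $Z_2=2NtL_2$.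

\emph{The coefficient $Z_0$.} We have
\begin{align*}
\alpha_1x+\beta_1&=(4+2t)xy+2(1-t)y+2(1+t-2t^2)rx,\\
\alpha_2y+\beta_2&=(4-2t)xy+2(1+t)x+2(1-t-2t^2)sy .
\end{align*}
By \eqref{eq:ids} the difference is
\[
2t(2xy-x-y)+2(y-x)+2(1-2t^2)(rx-sy)+2t(rx+sy)=2(1-t^2)(xy)'+4Nt .
\]
Substitute $(xy)'=Q'+4Nt$ and $Q+xy=2Q+2Nt^2$ in $Z_0$. The terms $\mp2(1-t^2)QQ'$ cancel, and $Z_0=-8Nt(1-t^2)Q-4NtQ+2Nt^2(1-t^2)Q'=-2NtF$.
\end{proof}

The identity \eqref{eq:frame} has been applied to $t$ but not yet to $z_1$. Doing so gives a polynomial relation between $t$ and $z_1$, and if this relation is not trivial, the image of $\Phi$ contains no open set.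

\begin{lemma}\label{lem:second}
$J\equiv0$, and hence $L_1z_1+L_2z_2=F$.
\end{lemma}

\begin{proof}
Write $z=z_1$, $a=\alpha_1/(1-t)$, $b=\beta_1/(1-t)$, so that $X_2z=-az+b$. By \eqref{eq:dt} and \eqref{eq:X1z1},
\begin{align*}
X_1X_2z+xX_2z&=(1-t)(x-z)(-a'z+b')-a(-\gamma z^2+\varepsilon z)+x(-az+b),\\
X_2X_1z+yX_1z&=(1+t)\Big(\frac Qz-y\Big)(-\gamma'z^2+\varepsilon'z)+(-2\gamma z+\varepsilon)(-az+b)\\
&\qquad+y(-\gamma z^2+\varepsilon z).
\end{align*}
The left-hand sides agree by \eqref{eq:frame}. Subtracting, we get $c_2z^2+c_1z+c_0=0$ with rational functions $c_j$ of $t$ and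
\[
c_2=(1-t)a'-(1+t)y\gamma'-(a-y)\gamma .
\]
This coefficient is a derivative. Put $h=\frac{(1+t)y}{1-t}$ and $\chi=a-h\gamma$. Then $(1-t)h'=\frac{2y}{1-t}+r(1+t)$ and $a-y=y+\frac{p(1+t)}{1-t}$, and $(1-t)$ times the difference of these two expressions is $(1+t)\big(y+r(1-t)-p\big)=0$. Hence $c_2=(1-t)\chi'$. Moreover $(1-t)Q\chi=\alpha_1Q-y\beta_2-(1-t^2)yQ'=Z_1=2NtL_1$, so
\[
\chi=\frac{2Nt\,\big(3+(2r+1)t\big)}{Q}.
\]
This rational function vanishes at $t=0$ but not identically, so it is not constant on any interval.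

Suppose $J\ne0$ at some point. By the inverse function theorem the image of $\Phi$ contains an open rectangle in the $(t,z)$-plane. For each $t$ in its base, the polynomial $c_2(t)z^2+c_1(t)z+c_0(t)$ vanishes on an interval of values of $z$, so $c_2(t)=0$. Then $\chi$ is constant on an interval, a contradiction. Thus $J\equiv0$, and Lemma~\ref{lem:J} gives the second claim because $t$ and $z_1$ vanish nowhere.
\end{proof}

\section{Continuation to $t=0$}\label{sec:continuation}

By Lemmas~\ref{lem:first} and~\ref{lem:second}, the numbers $L_1z_1$ and $L_2z_2$ have sum $F$ and product $L_1L_2Q$. So $z_1$ and $z_2$ are algebraic functions of $t$, and the equations of Lemma~\ref{lem:system} become identities between algebraic functions on the interval $I$ of values of $t$. We do not know where $I$ lies, and checking the identities by full expansion in $r,s,t$ is laborious. But an identity between algebraic functions persists under analytic continuation, so it may be tested near any convenient complex value of $t$. The value $t=0$ is convenient,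 because there $x=y=Q=1$.

Let $\Delta=F^2-4L_1L_2Q=(L_2z_2-L_1z_1)^2$ be the discriminant. We first treat the smallest case.

\begin{example}[$p=q=2$]\label{ex:four}
Here $r=s=1$, $N=2$, $\delta=0$, $m=5$, and with $\zeta=1-t^2$
\[
L_1=L_2=3\zeta,\qquad Q=5\zeta-4,\qquad F=10\zeta^2+4\zeta-8,
\]
so $\Delta=F^2-36\zeta^2(5\zeta-4)=(1-\zeta)(64-100\zeta^3)=t^2(64-100\zeta^3)$. Real solutions $z_1,z_2$ with $t\neq0$ exist only for $(1-t^2)^3\le\frac{16}{25}$, so the real branches stay away from $t=0$, and $0$ can be reached only through complex values. Near $t=0$ we have $\sqrt\Delta=\pm6it+O(t^3)$, hence $z_1=1\mp it+O(t^2)$ and $z_2=1\pm it+O(t^2)$. The first equation of Lemma~\ref{lem:system}, with $\alpha_1=(1+t)(4-2t)$ and $\beta_1=4(1-t)(1+2t)$, reads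
\[
(1-t^2)\,z_1'\,(z_2-1-t)=-\alpha_1z_1+\beta_1 .
\]
The coefficient of $t$ is $\mp i(\pm i-1)=1\pm i$ on the left and $-2\pm4i+4=2\pm4i$ on the right. So the equation fails on both branches.
\end{example}

In general the two roots coincide at $t=0$, and we need to know that they separate to first order, so that both branches are holomorphic there.

\begin{lemma}\label{lem:disc}
$\Delta=t^2\Delta_1$ for a polynomial $\Delta_1$ with $\Delta_1(0)=N^2-16N-8\ne0$.
\end{lemma}

\begin{proof}
We have $L_1=3+2(r-1)t-(2r+1)t^2$ and $L_2=3-2(s-1)t-(2s+1)t^2$. Modulo $t^3$,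
\begin{align*}
L_1L_2&=9+6\delta t-(4rs+2N+10)t^2,\\
L_1L_2Q&=9+15\delta t+(6\delta^2-9m-4rs-2N-10)t^2,\\
F^2&=36+60\delta t+(25\delta^2-48m-48)t^2 .
\end{align*}
In $\Delta$ the terms of order $0$ and $1$ cancel, and the coefficient of $t^2$ is $\delta^2-12m+16rs+8N-8=\delta^2+4rs-16N-8=N^2-16N-8$. This equals $(N-8)^2-72$, which is nonzero because $72$ is not the square of an integer.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $\Sigma\subset\mathbb C$ be the set of zeros of the polynomial $\Delta_1L_1L_2$. It is finite and does not contain $0$. Shrink so that $t$ avoids $\Sigma$. The function $\omega=(L_2z_2-L_1z_1)/t$ on the rectangle is continuous and real and satisfies $\omega^2=\Delta_1(t)\ne0$. Hence it has constant sign and equals $\pm\sqrt{\Delta_1(t)}$, a real-analytic function of $t$ on the interval $I$ of values of $t$, which has nonempty interior by Lemma~\ref{lem:first}. Thus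
\begin{equation}\label{eq:branches}
z_1=\frac{F-t\omega}{2L_1},\qquad z_2=\frac{F+t\omega}{2L_2}
\end{equation}
are functions of $t\in I$. By the chain rule $X_2z_1=z_1'\,X_2t$, so \eqref{eq:dt} and the first equation of Lemma~\ref{lem:system} give, on $I$,
\begin{equation}\label{eq:ode}
(1-t^2)\,z_1'\,(z_2-y)=-\alpha_1z_1+\beta_1 .
\end{equation}

Choose $t_0$ in the interior of $I$ and a simply connected domain $\Omega\subset\mathbb C\setminus\Sigma$ containing $t_0$ and $0$, for instance a thin neighborhood of a simple polygonal arc from $t_0$ to $0$ that avoids $\Sigma$. A nowhere vanishing holomorphic function on a simply connected domain has a holomorphic square root. Choose the square root of $\Delta_1$ on $\Omega$ that agrees with $\omega$ at $t_0$; by continuity it agrees with $\omega$ on a real interval around $t_0$, and we denote it again by $\omega$. Then \eqref{eq:branches} defines holomorphic functions on $\Omega$, and by the identity theorem \eqref{eq:ode} holds on all of $\Omega$, in particular near $t=0$.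

Put $\omega_0=\omega(0)$, so that $\omega_0^2=N^2-16N-8$. From \eqref{eq:branches},
\[
z_1=\frac{6+(5\delta-\omega_0)t}{6+4(r-1)t}+O(t^2),\qquad z_2=\frac{6+(5\delta+\omega_0)t}{6-4(s-1)t}+O(t^2).
\]
Hence the coefficient of $t$ in $x-z_1$ is $\frac16(-6s-5\delta+\omega_0+4r-4)$, and that in $z_2-y$ is $\frac16(5\delta+\omega_0+4s-4-6r)$. Both are equal to $\tau=\frac16(\omega_0-N-4)$:
\[
x-z_1=\tau t+O(t^2),\qquad z_2-y=\tau t+O(t^2).
\]
Squaring $6\tau+N+4=\omega_0$ and dividing by $12$,
\begin{equation}\label{eq:tau1}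
3\tau^2+(N+4)\tau+2(N+1)=0 .
\end{equation}
Now compare the coefficients of $t$ in \eqref{eq:ode}. On the left, $z_1'(0)=-(s+\tau)$, so the coefficient is $-(s+\tau)\tau$. The right side is $\alpha_1(x-z_1)+(\beta_1-\alpha_1x)$, where $\alpha_1(0)=r+3$ and $\beta_1-\alpha_1x=2t\big(sy(1-t)+px\big)=2(N+1)t+O(t^2)$. Hence $-(s+\tau)\tau=(r+3)\tau+2(N+1)$, that is,
\begin{equation}\label{eq:tau2}
\tau^2+(N+3)\tau+2(N+1)=(\tau+2)(\tau+N+1)=0 .
\end{equation}
For $\tau=-2$ the left side of \eqref{eq:tau1} equals $6$, and for $\tau=-(N+1)$ it equals $(N+1)(2N+1)$. Neither is zero. This contradiction shows that $d\theta$ vanishes everywhere.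
\end{proof}

\begin{remark}
The condition $p,q\ge2$ enters twice: through $r,s\ne0$ in the rank-one step of Lemma~\ref{lem:reduction}, and through the rank comparison in Lemma~\ref{lem:block}. For $p=1$ the mixed equation reads $v_{ia}=v_iu_a$ and does not involve $u_{ia}$, and the condition on $\operatorname{Ric}|_{T_1}$ is empty; the flat examples of Proposition~\ref{prop:sharp}(a) use this freedom. The functions $\mu_1,\mu_2$ never enter, because the diagonal blocks are used only modulo $g_1$ and $g_2$.
\end{remark}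

\section{Local classification for $n\ge5$}\label{sec:class}

We recall two standard facts. Schur's lemma: if $\operatorname{Ric}=cg$ for a function $c$ on a connected manifold of dimension at least $3$, then $c$ is constant. The contracted Ricci identity: $\operatorname{div}\operatorname{Hess}f=d(\operatorname{tr}\operatorname{Hess}f)+\operatorname{Ric}(\nabla f,\cdot)$ for every function $f$.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $g$ be Einstein. By Theorem~\ref{thm:einstein}, locally $\theta=df$, and $\hat g=e^{2f}g$ satisfies $D\hat g=0$. So $D$ is the Levi-Civita connection of $\hat g$. Lemma~\ref{lem:local} applied to $\hat g$, whose Lee form is zero, gives $d_2u=0$ and $d_1v=0$, so $\hat g=g_1+g_2$ after absorbing $e^{2u}$ and $e^{2v}$ into the factors. Thus $g=\rho^{-2}(g_1+g_2)$ with $\rho=e^f$ on a box $M_1\times M_2$.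

For any such metric, \eqref{eq:conformal} and Schur's lemma show that $g$ is Einstein if and only if $N\operatorname{Hess}_{\hat g}\rho+\rho\operatorname{Ric}_{\hat g}=\Lambda\hat g$ for some function $\Lambda$. The mixed part is $\rho_{ia}=0$, that is, $\rho=\rho_1+\rho_2$ with $\rho_1$ on $M_1$ and $\rho_2$ on $M_2$. The diagonal blocks are
\begin{equation}\label{eq:blocks}
N\operatorname{Hess}_1\rho_1+\rho\operatorname{Ric}_1=\Lambda g_1,\qquad N\operatorname{Hess}_2\rho_2+\rho\operatorname{Ric}_2=\Lambda g_2 .
\end{equation}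

\emph{One summand is constant.} Say $\rho$ is a function on $M_1$. The trace of the first equation shows that $\Lambda$, and hence $\Lambda/\rho$, is a function on $M_1$. The second equation reads $\operatorname{Ric}_2=(\Lambda/\rho)g_2$, and its trace shows that $\Lambda/\rho$ is a function on $M_2$. So $\Lambda/\rho=c$ is constant, and we are in type~1. Conversely, data of type~1 solve \eqref{eq:blocks} with $\Lambda=c\rho$.

\emph{Both summands are nonconstant.} Subtracting the first equation of \eqref{eq:blocks} at two points of $M_2$ with different values of $\rho_2$ gives $\operatorname{Ric}_1=c_1g_1$ with a function $c_1$ on $M_1$, and then $\operatorname{Hess}_1\rho_1=h_1g_1$ with a function $h_1$ on $M_1$. Likewise $\operatorname{Ric}_2=c_2g_2$ and $\operatorname{Hess}_2\rho_2=h_2g_2$. Now \eqref{eq:blocks} is equivalent to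
\begin{equation}\label{eq:sep}
Nh_1+(\rho_1+\rho_2)c_1=Nh_2+(\rho_1+\rho_2)c_2 .
\end{equation}
The mixed second derivative of \eqref{eq:sep} is $dc_1\otimes d\rho_2=d\rho_1\otimes dc_2$. Evaluating the second slot on a vector $Y$ with $d\rho_2(Y)\ne0$ gives $dc_1=l\,d\rho_1$ on $M_1$ with a constant $l$. In the same way $dc_2=l'd\rho_2$, and then $(l-l')\,d\rho_1\otimes d\rho_2=0$ gives $l=l'$. Since $n\ge5$, one factor has dimension at least $3$, and by Schur's lemma its function $c_1$ or $c_2$ is constant. Hence $l=0$, and both $c_1$ and $c_2$ are constant.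

Separating variables in \eqref{eq:sep}, we find a constant $E$ with
\[
Nh_1+(c_1-c_2)\rho_1=Nh_2-(c_1-c_2)\rho_2=NE .
\]
The contracted Ricci identity for $\rho_1$ gives $dh_1=p\,dh_1+c_1d\rho_1$, that is, $r\,dh_1=-c_1d\rho_1$. Comparing with $N\,dh_1=-(c_1-c_2)\,d\rho_1$ at a point where $d\rho_1\ne0$, we get $Nc_1=r(c_1-c_2)$, that is, $sc_1=-rc_2$. With $K=c_1/r=-c_2/s$ we have $c_1-c_2=NK$, $h_1=-K\rho_1+E$ and $h_2=K\rho_2+E$. This is type~2. Conversely, for data of type~2 the two sides of \eqref{eq:sep} are $N(-K\rho_1+E)+rK\rho$ and $N(K\rho_2+E)-sK\rho$, and their difference is $-NK\rho+NK\rho=0$, so $g$ is Einstein.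
\end{proof}

\begin{remark}
The hypothesis $n\ge5$ is used only to prove $l=0$, and the list is incomplete for $p=q=2$. On a surface, the metric $G^{-1}d\rho^2+G\,d\phi^2$ with $G=G(\rho)>0$ has $\operatorname{Hess}\rho=\frac12G'g$ and $\operatorname{Ric}=-\frac12G''g$: in the arc length $\ell$ along the $\rho$-curves it is $d\ell^2+f^2d\phi^2$ with $f=\sqrt G=d\rho/d\ell$ and $df/d\ell=\frac12G'$. Take two copies with $G=\rho_i^3$ and $\rho_i>0$, so that $h_i=\frac32\rho_i^2$ and $c_i=-3\rho_i$ for $i=1,2$. With $N=2$ both sides of \eqref{eq:sep} equal $-3\rho_1\rho_2$. Hence $(\rho_1+\rho_2)^{-2}(g_1+g_2)$ is Einstein, although $c_1$ and $c_2$ are not constant.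
\end{remark}

\begin{thebibliography}{9}
\bibitem{Lee} Jae Won Lee, \emph{The Faraday Form of Conformal Products: Weyl Curvature and Four-Dimensional Einstein Rigidity}, arXiv:2608.29318 (2026).
\end{thebibliography}
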